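\title{The magnitude of a convex body at small scales}

\begin{abstract}
For a compact set $X$ in Euclidean space we show that the magnitude of the rescaled set $tX$ equals $1+M(X)\,t+O(t^2)$ as $t\to0^+$, where $M(X)$ is the supremum of the distance energy $\iint|x-y|\,d\mu\,d\mu$ over finitely supported signed measures $\mu$ of mass one on $X$. For a convex body $K$ we prove $M(K)\le\frac12V_1(K)$, where $V_1$ is the first intrinsic volume, with equality exactly when $K$ is a possibly degenerate ellipsoid. Hence the conjecture that the slope of the magnitude at $t=0$ is always $\frac12V_1(K)$ fails in every dimension $d\ge2$. For the square $[-1,1]^2$ the slope is less than $1.97$, while $\frac12V_1=2$. All three results rest on one identity, which writes $\frac12V_1(K)-\iint|x-y|\,d\mu\,d\mu$ as an average, over all lines, of the squared distance between the projection of $\mu$ and the measure that splits its mass equally between the two endpoints of the projection of $K$.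
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $\ell_2^d$ is $\mathbb{R}^d$ with the Euclidean metric, $d\ge1$, and $B^d$ is its closed unit ball. A \emph{convex body} is a nonempty compact convex set; it may have empty interior.

\subsection*{Magnitude}
A metric space $(X,\rho)$ is \emph{positive definite} if for all distinct $x_1,\dots,x_n\in X$ the matrix $\bigl(e^{-\rho(x_i,x_j)}\bigr)_{1\le i,j\le n}$ is positive definite. Every subset of $\ell_2^d$ has this property; the reason is recalled in Section~\ref{sec:expansion}. The \emph{magnitude} of a compact positive definite space $X$ is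
\[
|X|=\sup\ \frac{\bigl(\sum_{i=1}^n w_i\bigr)^2}{\sum_{i,j=1}^n e^{-\rho(x_i,x_j)}w_iw_j},
\]
the supremum being over $n\in\mathbb{N}$, points $x_1,\dots,x_n\in X$ and weights $0\ne w\in\mathbb{R}^n$. Repeated points can be merged, so we take the points distinct; then every denominator is positive. The weights may have either sign, and this will matter.

Magnitude counts points, and it counts nearby points as nearly one. Let $X$ consist of two points at distance $r$ and put $q=e^{-r}$. For $w_1+w_2=1$ the denominator is $1-2(1-q)w_1w_2$, which is smallest at $w_1=w_2=\frac12$. So $|X|=2/(1+e^{-r})$, which increases from $1$ to $2$ as $r$ goes from $0$ to $\infty$. For $X\subseteq\ell_2^d$ and $t>0$ let $tX=\{tx:x\in X\}$; equivalently, $tX$ is $X$ with its metric multiplied by $t$. For the two-point space,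
\[
|tX|=\frac{2}{1+e^{-tr}}=1+\frac r2\,t+O(t^2)\qquad(t\to0^+).
\]
It is known that $|tK|\to1$ as $t\to0^+$ for every convex body $K$: seen from far away, $K$ is a point. The next question is the rate, which should be a measure of the linear size of $K$.

\subsection*{The first intrinsic volume}
Let $\omega_n=\pi^{n/2}/\Gamma(1+\frac n2)$ be the volume of $B^n$. For $0\le k\le d$ the $k$th intrinsic volume of a convex body $K\subseteq\ell_2^d$ is the normalized average volume of its $k$-dimensional shadows,
\[
V_k(K)=\binom dk\frac{\omega_d}{\omega_k\,\omega_{d-k}}\int_{\mathrm{Gr}_{d,k}}\operatorname{vol}_k(\pi_PK)\,d\mu_{d,k}(P),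
\]
where $\mathrm{Gr}_{d,k}$ is the Grassmannian of $k$-dimensional subspaces of $\mathbb{R}^d$, $\mu_{d,k}$ is its rotation-invariant probability measure and $\pi_P$ is the orthogonal projection onto $P$. The normalization makes $V_k$ invariant under isometric embeddings into higher-dimensional Euclidean spaces.

We need only $k=1$. Let $h(u)=h_K(u)=\max_{x\in K}\langle x,u\rangle$ be the support function of $K$. It is continuous and positively homogeneous of degree one, and it determines $K$, because $K=\{x:\langle x,u\rangle\le h(u)\text{ for all }u\}$. For a unit vector $u$ the shadow of $K$ on the line $\mathbb{R}u$ is the interval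
\[
J_u=[-h(-u),\,h(u)].
\]
Let $\sigma$ be the uniform probability measure on $S^{d-1}$ and $c_d=\frac{d\,\omega_d}{2\,\omega_{d-1}}$. Since $\omega_1=2$, the definition reads
\begin{equation}\label{eq:V1}
V_1(K)=c_d\int_{S^{d-1}}\bigl(h(u)+h(-u)\bigr)\,d\sigma(u).
\end{equation}
The constant $c_d$ is the one for which
\begin{equation}\label{eq:norm}
|x|=c_d\int_{S^{d-1}}|\langle x,u\rangle|\,d\sigma(u)\qquad(x\in\mathbb{R}^d).
\end{equation}
Indeed, by rotation invariance and homogeneity it suffices to take $x=e_1$; each hemisphere projects onto the unit ball of $e_1^\perp$ with Jacobian $|u_1|$, so $|u_1|$ has integral $2\omega_{d-1}$ over a sphere of area $d\,\omega_d$. For the segment $[0,x]$ we have $h(u)+h(-u)=|\langle x,u\rangle|$, so \eqref{eq:norm} says that $V_1$ of a segment is its length. For the square $[-1,1]^2\times\{0\}\subseteq\mathbb{R}^d$, $d\ge2$, we have $h(u)+h(-u)=2|u_1|+2|u_2|$, and \eqref{eq:norm} gives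
\begin{equation}\label{eq:V1square}
V_1\bigl([-1,1]^2\times\{0\}\bigr)=4\qquad\text{in every dimension }d\ge2.
\end{equation}

\subsection*{The conjecture}
The following conjecture is posed in \cite{Meckes}: for every convex body $K\subseteq\ell_2^d$,
\begin{equation}\label{eq:conj}
\lim_{t\to0^+}\frac{|tK|-1}{t}=\frac12V_1(K).
\end{equation}
To see what the left side should be, we restate the definition with measures. For a nonempty compact $X\subseteq\ell_2^d$ let $\mathcal{A}(X)$ be the set of finitely supported signed measures on $X$ of total mass $1$, that is, the affine combinations of point masses. Distinct points with weights $w\neq0$ form a nonzero finitely supported signed measure. The quotient in the definition of magnitude does not change when the measure is scaled, it is $0$ for a measure of mass $0$, and it is $1$ for a point mass. So only measures of mass $1$ matter, and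
\begin{equation}\label{eq:inf}
\frac1{|tX|}=\inf_{\mu\in\mathcal{A}(X)}\iint e^{-t|x-y|}\,d\mu(x)\,d\mu(y),
\end{equation}
with $1/\infty=0$. For a fixed $\mu$ the integral is $1-tI(\mu)+O(t^2)$, where
\[
I(\mu)=\iint|x-y|\,d\mu(x)\,d\mu(y).
\]
One therefore expects the slope at $t=0$ to be
\[
M(X)=\sup_{\mu\in\mathcal{A}(X)}I(\mu).
\]
Note that $M(X)\ge I(\delta_p)=0$. The quantity $M$ is homogeneous of degree one, monotone under inclusion, and depends only on the metric of $X$, not on the ambient dimension; on a segment of length $\ell$ it equals $\ell/2$ (Section~\ref{sec:line}). The functional $\frac12V_1$ has all of these properties, so it is the natural candidate. It turns out to be an upper bound, and it is the right value for balls and ellipsoids, but for no other convex body.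

\subsection*{Results}

\begin{theorem}\label{thm:expansion}
For every nonempty compact $X\subseteq\ell_2^d$,
\[
|tX|=1+M(X)\,t+O(t^2)\qquad(t\to0^+).
\]
In particular $\lim_{t\to0^+}(|tX|-1)/t=M(X)$.
\end{theorem}

\begin{theorem}\label{thm:ellipsoid}
For every convex body $K\subseteq\ell_2^d$ we have $M(K)\le\frac12V_1(K)$. Equality holds if and only if $K=p+LB^d$ for some $p\in\mathbb{R}^d$ and some linear map $L\colon\mathbb{R}^d\to\mathbb{R}^d$, possibly singular.
\end{theorem}

We call the sets $p+LB^d$ \emph{ellipsoids}; points and segments are included. For symmetric bodies the gap has an explicit lower bound.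

\begin{theorem}\label{thm:gap}
If $K=-K\subseteq\ell_2^d$ is a convex body with nonempty interior, then
\[
\frac12V_1(K)-\lim_{t\to0^+}\frac{|tK|-1}t\ \ge\ \frac{3c_d}4\,\min_Q\int_{S^{d-1}}\frac{\bigl(Q(u)-h(u)^2\bigr)^2}{h(u)^3}\,d\sigma(u),
\]
the minimum being over quadratic forms $Q$ on $\mathbb{R}^d$. For $K=[-1,1]^2$ we have $\frac12V_1(K)=2$, while
\[
\lim_{t\to0^+}\frac{|tK|-1}t\ \le\ 2-\frac{3\pi}{8\cdot2^{3/2}}\Bigl(\frac12-\frac4{\pi^2}\Bigr)\ <\ 1.97.
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
For every convex body $K\subseteq\ell_2^d$ the limit in \eqref{eq:conj} exists and is at most $\frac12V_1(K)$, with equality if and only if $K$ is an ellipsoid. The conjecture \eqref{eq:conj} is true for $d=1$ and false for every $d\ge2$.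
\end{corollary}

\begin{proof}
The first sentence combines Theorems~\ref{thm:expansion} and~\ref{thm:ellipsoid}. For $d=1$ every convex body is a point or a segment, hence an ellipsoid. For $d\ge2$ take $K=[-1,1]^2\times\{0\}$. Magnitude depends only on the metric, so the limit is less than $1.97$ by Theorem~\ref{thm:gap}, while $\frac12V_1(K)=2$ by \eqref{eq:V1square}.
\end{proof}

Formula \eqref{eq:norm} reduces $I(\mu)$ to one-dimensional projections, so we begin on a segment (Section~\ref{sec:line}) and then average (Section~\ref{sec:deficit}). The resulting identity supplies the uniformity needed for Theorem~\ref{thm:expansion} (Section~\ref{sec:expansion}), the obstruction to equality (Section~\ref{sec:moments}), and the specification for the measures that give equality on ellipsoids (Section~\ref{sec:ellipsoids}).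

\subsection*{Conventions}
A \emph{signed measure} is a finite real signed Borel measure, $\|\mu\|$ is its total variation, and $\hat\mu(\xi)=\int e^{-i\langle x,\xi\rangle}\,d\mu(x)$ is its Fourier transform. A signed measure is determined by its Fourier transform, which is a bounded continuous function. All uses of Fubini's theorem below involve bounded Borel integrands and finite measures, or nonnegative integrands and Lebesgue measure.

\section{Signed measures on a segment}\label{sec:line}

On $[a,b]$ the obvious way to make $I$ large is to push the mass to the ends: $\rho=\frac12(\delta_a+\delta_b)$ has $I(\rho)=\frac{b-a}2$. It is not obvious that negative weights cannot do better. To compare a measure $m$ of mass $1$ with $\rho$, we use the distribution function of $m-\rho$, which on $[a,b)$ is the distribution function of $m$ minus $\frac12$.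

\begin{lemma}\label{lem:line}
Let $a\le b$ and $\ell=b-a$. Let $m$ be a signed measure of mass $1$ on $[a,b]$, and put $G(s)=m([a,s])-\frac12$ for $s\in[a,b]$.
\begin{enumerate}
\item[(i)] For every $f\in C^1[a,b]$,
\[
\int f\,dm=\frac{f(a)+f(b)}2-\int_a^bf'(s)G(s)\,ds.
\]
\item[(ii)] $\displaystyle\iint|y-z|\,dm(y)\,dm(z)=\frac\ell2-2\int_a^bG(s)^2\,ds$.
\item[(iii)] If $k\in C^2(\mathbb{R})$ is even, $k(0)=0$ and $|k''|\le\Lambda$, then
\[
\Bigl|\iint k(y-z)\,dm(y)\,dm(z)\Bigr|\le\Lambda\Bigl(\frac{\ell^2}2+2\ell\int_a^bG(s)^2\,ds\Bigr).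
\]
\end{enumerate}
\end{lemma}

\begin{proof}
Put $F=G+\frac12$, a Borel function bounded by $\|m\|$.

(i) For $y\in[a,b]$ we have $f(y)=f(b)-\int_a^bf'(s)\mathbf{1}_{y\le s}\,ds$. Integrating against $m$, which has mass $1$, gives
\[
\int f\,dm=f(b)-\int_a^bf'F\,ds=f(b)-\frac{f(b)-f(a)}2-\int_a^bf'G\,ds.
\]

(ii) For $y,z\in[a,b]$ we have $|y-z|=\int_a^b\bigl(\mathbf{1}_{y\le s<z}+\mathbf{1}_{z\le s<y}\bigr)\,ds$. For fixed $s$ each indicator has integral $F(s)(1-F(s))$ against $m\otimes m$, again because the mass is $1$. Finally $2F(1-F)=2(\frac12+G)(\frac12-G)=\frac12-2G^2$.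

(iii) We apply (i) in each variable. First,
\[
\Phi(z):=\int k(y-z)\,dm(y)=\frac{k(a-z)+k(b-z)}2-\int_a^bk'(s-z)G(s)\,ds.
\]
This function is $C^1$, with
\[
\Phi'(z)=-\frac{k'(a-z)+k'(b-z)}2+\int_a^bk''(s-z)G(s)\,ds,
\]
and since $k$ is even and $k(0)=0$,
\[
\frac{\Phi(a)+\Phi(b)}2=\frac{k(\ell)}2-\frac12\int_a^b\bigl(k'(s-a)+k'(s-b)\bigr)G(s)\,ds.
\]
Now apply (i) to $\Phi$ and use that $k'$ is odd to combine the two terms that are linear in $G$:
\begin{align*}
\iint k(y-z)\,dm\,dm={}&\frac{k(\ell)}2-\int_a^b\bigl(k'(s-a)+k'(s-b)\bigr)G(s)\,ds\\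
&-\int_a^b\!\!\int_a^bk''(s-z)G(s)G(z)\,ds\,dz.
\end{align*}
Since $k(0)=k'(0)=0$, we have $|k'(s)|\le\Lambda|s|$ and $|k(s)|\le\Lambda s^2/2$. Hence $|k'(s-a)|+|k'(s-b)|\le\Lambda\ell$ on $[a,b]$. With $g=\int_a^b|G|\,ds$ the three terms are bounded in total by
\[
\Lambda\Bigl(\frac{\ell^2}4+\ell g+g^2\Bigr)=\Lambda\Bigl(\frac\ell2+g\Bigr)^2\le\Lambda\Bigl(\frac{\ell^2}2+2g^2\Bigr),
\]
and $g^2\le\ell\int_a^bG^2\,ds$ by the Cauchy--Schwarz inequality.
\end{proof}

Part (ii) shows that $M([a,b])=\frac{b-a}2$. It also shows that $\rho$ is the only maximizer: if $\int G^2=0$, then $G=0$ on $[a,b)$ by right continuity, so $m$ and $\rho$ have the same distribution function. Parts (i) and (iii) say that the same quantity $\int G^2$ controls how much smooth test functions and smooth kernels can distinguish $m$ from $\rho$. No bound on $\|m\|$ enters.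

\section{The deficit identity}\label{sec:deficit}

Let $K\subseteq\ell_2^d$ be a convex body and $\mu$ a signed measure of mass $1$ on $K$. For $u\in S^{d-1}$ let $\mu_u$ be the image of $\mu$ under $x\mapsto\langle x,u\rangle$, a signed measure of mass $1$ on $J_u$, and let
\[
G_u(s)=\mu\{x:\langle x,u\rangle\le s\}-\tfrac12\qquad(s\in J_u)
\]
be the function of Lemma~\ref{lem:line} for $\mu_u$. It is a bounded Borel function of $(u,s)$, because the set of $(x,u,s)$ with $\langle x,u\rangle\le s$ is closed. The \emph{deficit} of $\mu$ in $K$ is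
\[
D(\mu)=2c_d\int_{S^{d-1}}\int_{J_u}G_u(s)^2\,ds\,d\sigma(u)\ \ge0.
\]

\begin{proposition}\label{prop:deficit}
For every signed measure $\mu$ of mass $1$ on $K$,
\begin{equation}\label{eq:deficit}
I(\mu)=\tfrac12V_1(K)-D(\mu).
\end{equation}
\end{proposition}

\begin{proof}
By \eqref{eq:norm} and Lemma~\ref{lem:line}(ii),
\begin{align*}
I(\mu)&=c_d\int_{S^{d-1}}\iint|y-z|\,d\mu_u(y)\,d\mu_u(z)\,d\sigma(u)\\
&=c_d\int_{S^{d-1}}\Bigl(\frac{h(u)+h(-u)}2-2\int_{J_u}G_u^2\,ds\Bigr)d\sigma(u),
\end{align*}
and \eqref{eq:V1} identifies the first term.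
\end{proof}

This proves the inequality $M(K)\le\frac12V_1(K)$ of Theorem~\ref{thm:ellipsoid}. If $X$ is merely compact, its convex hull is a convex body, and $M(X)\le\frac12V_1(\operatorname{conv}X)<\infty$.

The definition of $M$ uses finitely supported measures, but the good competitors are easier to describe without this restriction, which costs nothing.

\begin{lemma}\label{lem:discrete}
Let $X\subseteq\ell_2^d$ be compact and nonempty. Then $I(\mu)\le M(X)$ for every signed measure $\mu$ of mass $1$ on $X$.
\end{lemma}

\begin{proof}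
Given $\varepsilon>0$, partition $X$ into finitely many nonempty Borel sets $A_i$ of diameter less than $\varepsilon$, pick $x_i\in A_i$ and put $\mu'=\sum_i\mu(A_i)\delta_{x_i}\in\mathcal{A}(X)$. For $x\in A_i$ and $y\in A_j$ we have $\bigl||x-y|-|x_i-x_j|\bigr|\le2\varepsilon$. Integrating over $A_i\times A_j$ and summing gives $|I(\mu)-I(\mu')|\le2\varepsilon\|\mu\|^2$. So $I(\mu)\le M(X)+2\varepsilon\|\mu\|^2$ for every $\varepsilon>0$.
\end{proof}

By \eqref{eq:deficit}, the conjectured value $M(K)=\frac12V_1(K)$ holds exactly when there are measures on $K$ of arbitrarily small deficit: measures whose projection onto almost every line is close to the two-point measure on the ends of the shadow $J_u$. In dimension one there is one line and the requirement is easy to meet. In higher dimensions the projections of one measure onto different lines are not independent. The two examples below show how the requirement can fail and how it can be met.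

\begin{example}[The square admits no measure of deficit zero]\label{ex:square}
Let $K=[-1,1]^2$, so that $h(u)=|u_1|+|u_2|$, and suppose $D(\mu)=0$. Then for almost every $u$ the projection $\mu_u$ is $\frac12(\delta_{-h(u)}+\delta_{h(u)})$, whose second moment is $h(u)^2$. The second moment of $\mu_u$ is also $Q(u)=\int\langle x,u\rangle^2\,d\mu(x)$, a quadratic form in $u$. By continuity $Q=h^2$ on the whole circle. The sum of $Q$ over an orthonormal basis is a trace and does not depend on the basis. But $h(e_1)^2+h(e_2)^2=2$, while for $f_\pm=(e_1\pm e_2)/\sqrt2$ we get $h(f_+)^2+h(f_-)^2=4$. This contradiction excludes only attainment. To exclude deficits tending to zero we need a quantitative version, given in Section~\ref{sec:moments}.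
\end{example}

\begin{example}[The ball in $\mathbb{R}^3$ admits measures of small deficit]\label{ex:ball}
Let $K=B^3$. Here $c_3=2$ and $h=1$ on $S^2$, so $\frac12V_1(K)=2$. Probability measures come nowhere near this value: for them
\[
I(\mu)^2\le\iint|x-y|^2\,d\mu\,d\mu=2\int|x|^2\,d\mu-2\Bigl|\int x\,d\mu\Bigr|^2\le2.
\]
Let $\sigma_r$ be the uniform probability measure on the sphere of radius $r$ about $0$. By Archimedes' theorem on spherical zones, its projection onto any line through $0$ is uniform on $[-r,r]$. So $r\sigma_r$ projects to the density $\frac12\mathbf{1}_{[-r,r]}$, and a difference of two such measures cancels the middle of the interval. For $0<\varepsilon<1$ put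
\[
\mu_\varepsilon=\frac{\sigma_1-(1-\varepsilon)\,\sigma_{1-\varepsilon}}{\varepsilon}.
\]
It has mass $1$, and each of its projections has density $\frac1{2\varepsilon}$ on $1-\varepsilon<|s|<1$ and $0$ elsewhere. Thus $G_u$ vanishes on $[-1+\varepsilon,1-\varepsilon]$ and is linear on each end interval, running between $0$ and $\pm\frac12$. Each end interval contributes $\varepsilon/12$ to $\int G_u^2$, so $D(\mu_\varepsilon)=4\cdot\frac{2\varepsilon}{12}=\frac{2\varepsilon}3$. By \eqref{eq:deficit} and Lemma~\ref{lem:discrete}, $M(B^3)=2=\frac12V_1(B^3)$. Note that $\|\mu_\varepsilon\|=(2-\varepsilon)/\varepsilon\to\infty$.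
\end{example}

\section{The first-order term of the magnitude}\label{sec:expansion}

Fix a nonempty compact $X\subseteq\ell_2^d$. For $\mu\in\mathcal{A}(X)$ and $t>0$ put
\[
E_t(\mu)=\iint\frac{1-e^{-t|x-y|}}t\,d\mu(x)\,d\mu(y),\qquad S_t=\sup_{\mu\in\mathcal{A}(X)}E_t(\mu).
\]
Since $\mu$ has mass $1$, the integral in \eqref{eq:inf} equals $1-tE_t(\mu)$, so
\begin{equation}\label{eq:St}
|tX|^{-1}=1-tS_t.
\end{equation}
We must show that $S_t=M(X)+O(t)$. The difference $I(\mu)-E_t(\mu)$ is the energy of $\mu$ for the kernel $\psi_t(x-y)$, where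
\[
\psi_t(x)=|x|-\frac{1-e^{-t|x|}}t.
\]
The pointwise bound $0\le\psi_t(x)\le\frac t2|x|^2$ gives $|I(\mu)-E_t(\mu)|\le\frac t2(\operatorname{diam}X)^2\|\mu\|^2$. This is not uniform in $\mu$, and in Example~\ref{ex:ball} the near-maximizers have unbounded total variation. What is bounded along near-maximizers is the deficit. So we want an estimate in terms of $D(\mu)$, and Lemma~\ref{lem:line}(iii) provides one on each line, provided that $\psi_t$ is an average of functions of $\langle x,u\rangle$, in the manner of \eqref{eq:norm}, with a profile whose second derivative is $O(t)$.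

Such a representation comes from the Fourier transform of $e^{-t|x|}$. The Poisson kernel formula states that, with $\kappa_d=\Gamma(\frac{d+1}2)\,\pi^{-(d+1)/2}$,
\begin{equation}\label{eq:poisson}
\frac1t\,e^{-t|x|}=\kappa_d\int_{\mathbb{R}^d}\frac{\cos\langle x,\xi\rangle}{(t^2+|\xi|^2)^{(d+1)/2}}\,d\xi\qquad(x\in\mathbb{R}^d,\ t>0).
\end{equation}
It also explains why subsets of $\ell_2^d$ are positive definite: for a nonzero finitely supported $\nu$ it gives $\iint e^{-|x-y|}\,d\nu\,d\nu=\kappa_d\int|\hat\nu(\xi)|^2(1+|\xi|^2)^{-(d+1)/2}\,d\xi$, which is positive because $\hat\nu$ is continuous and not identically zero.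

\begin{lemma}\label{lem:ridge}
Let $\lambda_d=\kappa_d\,d\,\omega_d\sqrt{2(d+1)}$. For each $t>0$ there is an even function $k_t\in C^2(\mathbb{R})$ with $k_t(0)=0$ and $|k_t''|\le\lambda_dt$ such that
\[
\psi_t(x)=\int_{S^{d-1}}k_t(\langle x,u\rangle)\,d\sigma(u)\qquad(x\in\mathbb{R}^d).
\]
\end{lemma}

\begin{proof}
Subtracting \eqref{eq:poisson} at $x$ from \eqref{eq:poisson} at $0$ gives
\[
\frac{1-e^{-t|x|}}t=\kappa_d\int_{\mathbb{R}^d}\frac{1-\cos\langle x,\xi\rangle}{(t^2+|\xi|^2)^{(d+1)/2}}\,d\xi.
\]
As $t$ decreases to $0$, the left side tends to $|x|$ and the nonnegative integrand increases, so monotone convergence gives $|x|=\kappa_d\int(1-\cos\langle x,\xi\rangle)|\xi|^{-d-1}\,d\xi$. We subtract the two formulas and put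
\[
\gamma_t(r)=1-\Bigl(1+\frac{t^2}{r^2}\Bigr)^{-(d+1)/2}\qquad(r>0),
\]
so that $r^{-d-1}-(t^2+r^2)^{-(d+1)/2}=r^{-d-1}\gamma_t(r)\ge0$. In polar coordinates $\xi=ru$, $d\xi=d\,\omega_d\,r^{d-1}\,dr\,d\sigma(u)$, the result is the claimed formula with
\[
k_t(s)=\kappa_d\,d\,\omega_d\int_0^\infty\gamma_t(r)\,\frac{1-\cos(rs)}{r^2}\,dr.
\]
This function is even and vanishes at $0$. Bernoulli's inequality $(1+\tau)^{-\alpha}\ge1-\alpha\tau$ for $\tau,\alpha\ge0$ gives $0\le\gamma_t(r)\le\min(1,\alpha t^2/r^2)$ with $\alpha=\frac{d+1}2$. Splitting at $r=\sqrt\alpha\,t$,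
\[
\int_0^\infty\gamma_t(r)\,dr\le\sqrt\alpha\,t+\frac{\alpha t^2}{\sqrt\alpha\,t}=2\sqrt\alpha\,t=\sqrt{2(d+1)}\;t.
\]
The integrand of $k_t$ and its first two $s$-derivatives, $\gamma_t(r)\sin(rs)/r$ and $\gamma_t(r)\cos(rs)$, are bounded by $\gamma_t(r)s^2/2$, $\gamma_t(r)|s|$ and $\gamma_t(r)$. So we may differentiate twice under the integral sign, $k_t$ is $C^2$, and $|k_t''|\le\kappa_d\,d\,\omega_d\int_0^\infty\gamma_t\,dr\le\lambda_dt$.
\end{proof}

For $d=1$ one may simply take $k_t=\psi_t$, with $k_t''(s)=te^{-t|s|}$: the corners of $|s|$ and of $(1-e^{-t|s|})/t$ at $0$ cancel. The lemma says that this cancellation survives the decomposition into directions.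

\begin{proposition}\label{prop:compare}
Let $K=\operatorname{conv}X$, let $\Delta$ be its diameter, and let $D$ be the deficit in $K$. Put $\beta=\lambda_d\max(\Delta^2/2,\ \Delta/c_d)$. Then for all $\mu\in\mathcal{A}(X)$ and $t>0$,
\[
|I(\mu)-E_t(\mu)|\le\beta t\,\bigl(1+D(\mu)\bigr).
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:ridge},
\[
I(\mu)-E_t(\mu)=\int_{S^{d-1}}\iint k_t(y-z)\,d\mu_u(y)\,d\mu_u(z)\,d\sigma(u).
\]
Each interval $J_u$ has length at most $\Delta$. By Lemma~\ref{lem:line}(iii) the inner integral is at most $\lambda_dt\bigl(\frac{\Delta^2}2+2\Delta\int_{J_u}G_u^2\,ds\bigr)$ in absolute value. Integrating over $u$ gives the bound $\lambda_dt\bigl(\frac{\Delta^2}2+\frac\Delta{c_d}D(\mu)\bigr)$.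
\end{proof}

This is where compactness of $X$ is used: the constant $\beta$ and the number $v$ below are finite because $X$ is bounded. Convexity of $X$ is not needed.

\begin{proof}[Proof of Theorem~\ref{thm:expansion}]
Let $v=\frac12V_1(K)$ with $K=\operatorname{conv}X$. By \eqref{eq:deficit}, $D(\mu)=v-I(\mu)$, so Proposition~\ref{prop:compare} reads
\[
(1+\beta t)\,I(\mu)-\beta t(1+v)\ \le\ E_t(\mu)\ \le\ (1-\beta t)\,I(\mu)+\beta t(1+v).
\]
Let $\beta t\le1$. Then $(1-\beta t)I(\mu)\le(1-\beta t)M(X)\le M(X)$, because $M(X)\ge0$; hence $S_t\le M(X)+\beta(1+v)t$. Taking the supremum over $\mu$ in the left inequality gives $S_t\ge(1+\beta t)M(X)-\beta(1+v)t\ge M(X)-\beta(1+v)t$. Since $M(X)\le v<\infty$, we get $tS_t=tM(X)+O(t^2)$, and \eqref{eq:St} gives $|tX|=(1-tS_t)^{-1}=1+M(X)t+O(t^2)$.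
\end{proof}

\section{Moments of projections and the obstruction to equality}\label{sec:moments}

Example~\ref{ex:square} used one constraint that ties the projections $\mu_u$ together: their second moments form a quadratic form in $u$. Likewise their first moments form a linear form. For $\mu\in\mathcal{A}(K)$ write
\[
\ell_\mu(u)=\int\langle x,u\rangle\,d\mu(x),\qquad Q_\mu(u)=\int\langle x,u\rangle^2\,d\mu(x).
\]
Lemma~\ref{lem:line}(i), applied to $\mu_u$ on $J_u$ with $f(s)=s$ and $f(s)=s^2$, compares these with the moments of the two-point measure on the ends of $J_u$: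
\begin{align}
\ell_\mu(u)-\frac{h(u)-h(-u)}2&=-\int_{J_u}G_u(s)\,ds,\label{eq:first}\\
Q_\mu(u)-\frac{h(u)^2+h(-u)^2}2&=-2\int_{J_u}s\,G_u(s)\,ds.\label{eq:second}
\end{align}
The right sides are controlled by the deficit. The coefficients of $\ell_\mu$ and $Q_\mu$ are not bounded a priori, since $\|\mu\|$ is not, but these functions lie in fixed finite-dimensional spaces, and that is enough.

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
Since $K=-K$ is convex with nonempty interior, $0$ is an interior point. So $h$ is even, and it is bounded below on $S^{d-1}$ by a positive constant; this is what allows division by $h^3$. Let $\mu\in\mathcal{A}(K)$. Now $J_u=[-h(u),h(u)]$, and \eqref{eq:second} with the Cauchy--Schwarz inequality gives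
\[
\bigl(Q_\mu(u)-h(u)^2\bigr)^2\le4\int_{-h(u)}^{h(u)}s^2\,ds\int_{J_u}G_u^2\,ds=\frac{8h(u)^3}3\int_{J_u}G_u^2\,ds.
\]
Therefore
\[
D(\mu)\ge2c_d\cdot\frac38\int_{S^{d-1}}\frac{(Q_\mu-h^2)^2}{h^3}\,d\sigma\ge\frac{3c_d}4\min_Q\int_{S^{d-1}}\frac{(Q-h^2)^2}{h^3}\,d\sigma.
\]
The minimum exists: it is the squared distance from $h^2$ to a finite-dimensional subspace of $L^2(h^{-3}\sigma)$. By \eqref{eq:deficit}, $\frac12V_1(K)-M(K)=\inf_\mu D(\mu)$ has the same lower bound, and $M(K)$ is the limit by Theorem~\ref{thm:expansion}.

Let $K=[-1,1]^2$ and $u=(\cos\theta,\sin\theta)$. Then $\frac12V_1(K)=2$ by \eqref{eq:V1square}, $c_2=\frac{2\pi}{2\cdot2}=\frac\pi2$, and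
\[
h(u)^2=(|\cos\theta|+|\sin\theta|)^2=1+|\sin2\theta|\le2.
\]
Hence $h^{-3}\ge2^{-3/2}$, and it remains to find the distance from $h^2$ to the quadratic forms in $L^2(\sigma)$. The functions $\cos^2\theta$, $\sin^2\theta$, $\sin\theta\cos\theta$ span the same space as $1$, $\cos2\theta$, $\sin2\theta$, and the latter three are orthogonal. The function $|\sin2\theta|$ is invariant under $\theta\mapsto\theta+\frac\pi2$, while $\cos2\theta$ and $\sin2\theta$ change sign, so $h^2$ is orthogonal to both. The best approximation of $h^2$ is therefore its mean. Since $|\sin2\theta|$ has mean $\frac2\pi$ and mean square $\frac12$,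
\[
\min_Q\int_{S^1}(Q-h^2)^2\,d\sigma=\frac12-\frac4{\pi^2}.
\]
The gap is thus at least $\frac{3\pi}8\,2^{-3/2}\bigl(\frac12-\frac4{\pi^2}\bigr)$. From $\pi>3.141$ and $2^{3/2}<2.8285$ we get $\frac{3\pi}8\,2^{-3/2}>0.4164$ and $\frac12-\frac4{\pi^2}>0.0945$, so the gap exceeds $0.039$ and the limit is less than $1.97$.
\end{proof}

For a general convex body neither symmetry nor interior points are available. Symmetry comes out of the first moments, and we avoid the weight $h^{-3}$ by giving up the explicit constant.

\begin{proposition}\label{prop:necessary}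
If $K\subseteq\ell_2^d$ is a convex body with $M(K)=\frac12V_1(K)$, then $K$ is an ellipsoid.
\end{proposition}

\begin{proof}
By \eqref{eq:deficit} there are $\mu_n\in\mathcal{A}(K)$ with $D(\mu_n)\to0$. Put
\[
a(u)=\frac{h(u)-h(-u)}2,\qquad q(u)=\frac{h(u)^2+h(-u)^2}2,
\]
and let $R=\max_{x\in K}|x|$, so that $J_u\subseteq[-R,R]$. By the Cauchy--Schwarz inequality, the squares of the right sides of \eqref{eq:first} and \eqref{eq:second} are at most $2R\int_{J_u}G_u^2$ and $\frac{8R^3}3\int_{J_u}G_u^2$. Integrating over $u$,
\[
\|\ell_{\mu_n}-a\|_{L^2(\sigma)}^2\le\frac R{c_d}D(\mu_n)\to0,\qquad\|Q_{\mu_n}-q\|_{L^2(\sigma)}^2\le\frac{4R^3}{3c_d}D(\mu_n)\to0.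
\]
The linear forms and the quadratic forms are finite-dimensional, hence closed, subspaces of $L^2(\sigma)$. So there are $p\in\mathbb{R}^d$ and a quadratic form $Q$ with $a(u)=\langle p,u\rangle$ and $q(u)=Q(u)$ for almost every $u\in S^{d-1}$, and then for every $u\in S^{d-1}$, because both sides are continuous.

The support function of $K-p$ is $g(u)=h(u)-\langle p,u\rangle=\frac12\bigl(h(u)+h(-u)\bigr)$, half the length of $J_u$, so $g\ge0$. Moreover $g^2+a^2=q$, that is, $g(u)^2=Q(u)-\langle p,u\rangle^2$ on $S^{d-1}$. The right side is a quadratic form $\langle Su,u\rangle$ with $S$ symmetric, and $S$ is positive semidefinite because $g^2\ge0$. Hence $g(u)=|S^{1/2}u|$ on $S^{d-1}$, and on $\mathbb{R}^d$ by homogeneity. For any linear $L$,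
\begin{equation}\label{eq:hL}
h_{LB^d}(u)=\max_{|x|\le1}\langle x,L^Tu\rangle=|L^Tu|,
\end{equation}
so $g$ is the support function of $S^{1/2}B^d$. A convex body is determined by its support function, so $K=p+S^{1/2}B^d$.
\end{proof}

Convexity of $K$ is used in the last sentence, and it is needed there: the two endpoints of a segment $K$ form a set $X$ with $M(X)=\frac12V_1(K)$ and with the same support function as $K$.

\begin{remark}
The failure of \eqref{eq:conj} in dimension $d\ge3$ is not caused by allowing empty interior. The cube $[-1,1]^d$, $d\ge2$, is not an ellipsoid. Indeed, if it were $p+LB^d$, then $\langle p,u\rangle=\frac12(h(u)-h(-u))=0$ by \eqref{eq:hL} and symmetry, so $h^2=|L^Tu|^2$ would be a quadratic form; on the plane spanned by $e_1,e_2$ this contradicts the trace computation in Example~\ref{ex:square}.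
\end{remark}

\section{Ellipsoids}\label{sec:ellipsoids}

It remains to construct measures of small deficit on ellipsoids. A linear map sends projections onto lines to rescaled projections onto lines, so the essential case is the ball. There we would like a measure $T$ on $B^d$ all of whose projections are $\frac12(\delta_{-1}+\delta_1)$. For a unit vector $w$ the projection $T_w$ has Fourier transform $\tau\mapsto\hat T(\tau w)$, and $\frac12(\delta_{-1}+\delta_1)$ has Fourier transform $\cos\tau$. So the requirement determines $T$: it must satisfy $\hat T(\xi)=\cos|\xi|$. The question is whether the tempered distribution with this transform is supported in $B^d$. In Example~\ref{ex:ball} we have $r\hat\sigma_r(\xi)=\sin(r|\xi|)/|\xi|$, whose $r$-derivative is $\cos(r|\xi|)$, and $\mu_\varepsilon$ is the corresponding difference quotient. In general dimension we read off the support from the growth of the transform at complex frequencies, and we turn the distribution into a measure by smoothing, after shrinking the ball a little to leave room.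

We recall the facts on distributions that are needed. A compactly supported distribution $T$ on $\mathbb{R}^d$ has a Fourier--Laplace transform $\hat T(\zeta)=T\bigl(e^{-i\sum_jx_j\zeta_j}\bigr)$, $\zeta\in\mathbb{C}^d$. If $\eta\in C_c^\infty(\mathbb{R}^d)$, then $T*\eta$ is a $C_c^\infty$ function with support in $\operatorname{supp}T+\operatorname{supp}\eta$ and with Fourier transform $\hat T\hat\eta$. The Paley--Wiener--Schwartz theorem \cite[Theorem~7.3.1]{Hormander} states that an entire function $U$ on $\mathbb{C}^d$ with
\[
|U(\zeta)|\le c\,(1+|\zeta|)^m\,e^{r|\operatorname{Im}\zeta|}\qquad(\zeta\in\mathbb{C}^d)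
\]
for some constants $c,m$ is the Fourier--Laplace transform of a distribution supported in $rB^d$.

\begin{lemma}\label{lem:wave}
For each $r>0$ there is a distribution $T_r$ supported in $rB^d$ with $\hat T_r(\xi)=\cos(r|\xi|)$ for $\xi\in\mathbb{R}^d$.
\end{lemma}

\begin{proof}
For $\zeta\in\mathbb{C}^d$ let $\zeta\cdot\zeta=\sum_j\zeta_j^2$ and $U(\zeta)=\sum_{k\ge0}(-1)^k(\zeta\cdot\zeta)^k/(2k)!$. This is an entire function, it equals $\cos z$ for either square root $z$ of $\zeta\cdot\zeta$, and $U(\xi)=\cos|\xi|$ for real $\xi$. Write $\zeta=\xi+i\theta$ with $\xi,\theta\in\mathbb{R}^d$ and $z=P+iR$ with $P,R\in\mathbb{R}$. The real and imaginary parts of $z^2=\zeta\cdot\zeta$ give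
\[
P^2-R^2=|\xi|^2-|\theta|^2,\qquad|PR|=|\langle\xi,\theta\rangle|\le|\xi|\,|\theta|.
\]
Therefore
\[
(P^2+R^2)^2=(P^2-R^2)^2+4P^2R^2\le(|\xi|^2-|\theta|^2)^2+4|\xi|^2|\theta|^2=(|\xi|^2+|\theta|^2)^2.
\]
Subtracting $P^2-R^2=|\xi|^2-|\theta|^2$ from $P^2+R^2\le|\xi|^2+|\theta|^2$ gives $R^2\le|\theta|^2$. Hence $|U(\zeta)|=\frac12|e^{iz}+e^{-iz}|\le e^{|R|}\le e^{|\operatorname{Im}\zeta|}$. The entire function $\zeta\mapsto U(r\zeta)$ is then bounded by $e^{r|\operatorname{Im}\zeta|}$, and the Paley--Wiener--Schwartz theorem applies with $c=1$, $m=0$.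
\end{proof}

\begin{lemma}\label{lem:ballmeasure}
Let $0<\delta<\frac12$. There is a signed measure $\nu$ of mass $1$ on $B^d$ such that, for every unit vector $w$, the projection $\nu_w$ is a probability measure with mass $\frac12$ on $[-1,-1+2\delta]$ and mass $\frac12$ on $[1-2\delta,1]$.
\end{lemma}

\begin{proof}
Let $\eta\ge0$ be smooth with integral $1$ and support in $\delta B^d$, and put $f=T_{1-\delta}*\eta$. Then $f\in C_c^\infty(\mathbb{R}^d)$ is supported in $(1-\delta)B^d+\delta B^d=B^d$, and $\hat f(\xi)=\cos((1-\delta)|\xi|)\,\hat\eta(\xi)$. Since $\eta$ is real, $\hat f(-\xi)=\overline{\hat f(\xi)}$, so $f$ is real. Also $\int f\,dx=\hat f(0)=1$. Let $\nu=f\,dx$. For a unit vector $w$ the projection $\nu_w$ has Fourier transform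
\[
\tau\mapsto\hat f(\tau w)=\cos((1-\delta)\tau)\,\hat\eta(\tau w).
\]
The first factor is the transform of $\frac12(\delta_{-(1-\delta)}+\delta_{1-\delta})$. The second is the transform of the projection $\eta_w$ of $\eta\,dx$, a probability measure on $[-\delta,\delta]$. By uniqueness of the Fourier transform, $\nu_w$ is the convolution of these two measures, that is, the average of the translates of $\eta_w$ by $-(1-\delta)$ and by $1-\delta$. These translates are probability measures on $[-1,-1+2\delta]$ and $[1-2\delta,1]$, which are disjoint because $\delta<\frac12$.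
\end{proof}

\begin{proposition}\label{prop:sufficient}
If $K=p+LB^d$ with $L$ linear, then $M(K)=\frac12V_1(K)$.
\end{proposition}

\begin{proof}
Both $M$ and $V_1$ are invariant under translation, so let $p=0$. Then $h(u)=h(-u)=|L^Tu|$ by \eqref{eq:hL}. Fix $0<\delta<\frac12$, let $\nu$ be as in Lemma~\ref{lem:ballmeasure}, and let $\mu$ be the image of $\nu$ under $L$, a signed measure of mass $1$ on $K$. We bound $\int_{J_u}G_u^2\,ds$ for each $u\in S^{d-1}$.

If $L^Tu=0$, then $J_u=\{0\}$ and the integral is $0$; this is all that a singular $L$ requires. Otherwise put $w=L^Tu/|L^Tu|$. Then $\langle Lx,u\rangle=h(u)\langle x,w\rangle$, so $\mu_u$ is the image of $\nu_w$ under multiplication by $h(u)>0$. It is a probability measure with half of its mass in each of the two end intervals of $J_u=[-h(u),h(u)]$ of length $2\delta h(u)$. So $G_u(s)=0$ for $|s|<(1-2\delta)h(u)$, and $|G_u|\le\frac12$ on the rest of $J_u$, which has length $4\delta h(u)$. In both cases $\int_{J_u}G_u^2\,ds\le\delta h(u)$. By \eqref{eq:V1},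
\[
D(\mu)\le2c_d\,\delta\int_{S^{d-1}}h\,d\sigma=\delta\,V_1(K).
\]
Lemma~\ref{lem:discrete} and \eqref{eq:deficit} give $M(K)\ge I(\mu)\ge(\frac12-\delta)V_1(K)$. Letting $\delta\to0$ and using $M(K)\le\frac12V_1(K)$ finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ellipsoid}]
The inequality follows from Proposition~\ref{prop:deficit}, and the two directions of the equality statement are Propositions~\ref{prop:necessary} and~\ref{prop:sufficient}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hormander}
H\"ormander, \emph{The Analysis of Linear Partial Differential Operators I}.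

\bibitem{Meckes}
Mark W. Meckes, \emph{On the magnitude and intrinsic volumes of a convex body in Euclidean space}, arXiv:1904.08923 (2019).

\end{thebibliography}
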